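\title{Every point of a polyhedron is a barycenter of points on its edges}

\begin{abstract}
We prove that every point of a bounded $d$-dimensional polyhedron $P\subset\mathbb R^d$, convex or not, is the barycenter of $d$ points on the edges of $P$. More generally, for every $n\ge1$ each point of a $d$-dimensional face is the barycenter of points $y_1,\dots,y_n$ with $y_t$ in a face of dimension at most $\lfloor (d+t-1)/n\rfloor$, and the simplex shows that none of these dimensions can be lowered. For a prime number $p$ of points the proof is a covering argument on the space of $p$-tuples with given barycenter, on which $\mathbb Z_p$ acts by cyclic shifts. The general case follows by taking barycenters of barycenters.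
\end{abstract}

\section{The problem}\label{sec:problem}

Let $P\subset\mathbb R^d$ be a closed bounded $d$-dimensional polyhedron, not necessarily convex. It decomposes into faces of dimensions $0,1,\dots,d$, and its \emph{$k$-skeleton} $S_k(P)$ is the union of the faces of dimension at most $k$. Thus $S_0(P)$ is the set of vertices, $S_1(P)$ is the union of the edges and the vertices, and $S_{d-1}(P)$ is the boundary of $P$. The \emph{barycenter} of points $y_1,\dots,y_n$, which need not be distinct, is $\frac1n\sum_t y_t$. Every $x\in P$ is the barycenter of $n$ copies of itself. The question is how far down the skeleta the $n$ points can be pushed while their barycenter stays at $x$.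

It is a known fact that for any polygon containing the origin there are two points on its boundary whose midpoint is the origin. In the plane the boundary is the $1$-skeleton, and the following conjecture of Barba et al.~\cite{barba} extends this fact to all dimensions.

\begin{quote}
\emph{On the $1$-skeleton of any $d$-dimensional bounded polyhedron containing the origin there are $d$ points whose barycenter is the origin.}
\end{quote}

Since $P$ can be translated, the conjecture says that every point of $P$ is such a barycenter. With $A\oplus B=\{a+b:a\in A,\ b\in B\}$ and $dP=\{dx:x\in P\}$ it reads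
\begin{equation}\label{eq:minkowski}
dP\subseteq\underbrace{S_1(P)\oplus\cdots\oplus S_1(P)}_{d\ \text{summands}}.
\end{equation}
We prove the conjecture. To see what one should expect, allow $n$ points and require $y_t\in S_{k_t}(P)$ for given integers $k_1,\dots,k_n$.

\emph{A dimension count.} If each $y_t$ moves in one face of dimension at most $k_t$, the barycenter moves in an affine subspace of dimension at most $\sum_t k_t$. Finitely many proper affine subspaces do not cover the interior of $P$, so $\sum_t k_t\ge d$ is necessary. Points on edges have one degree of freedom each, so the conjecture asks for the smallest number of points that the count allows.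

\emph{The segment and the cube.} On a segment the count is sharp, because
\begin{equation}\label{eq:segment}
\text{every } \theta\in[0,n]\text{ is a sum of } n-1 \text{ numbers in }\{0,1\}\text{ and one number in }[0,1]:
\end{equation}
with $j=\min(\lfloor\theta\rfloor,n-1)$ take $j$ ones, $n-1-j$ zeros and the number $\theta-j$. It is also sharp for the cube $[0,1]^d$. If $\sum_tk_t\ge d$, distribute the $d$ coordinates into $n$ groups, the $t$-th of size at most $k_t$. For $x$ in the cube apply \eqref{eq:segment} to each number $nx_i$, and give the fractional summand to $y_t$ when $i$ is in the $t$-th group. Then all but at most $k_t$ coordinates of $y_t$ are $0$ or $1$, so $y_t$ lies in the $k_t$-skeleton.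

\emph{The triangle.} In general the count is not sufficient. Take $d=n=2$ and $(k_1,k_2)=(0,2)$. If the centroid of a triangle were the midpoint of a vertex and a point $y_2$, then in barycentric coordinates $y_2=(\frac23,\frac23,\frac23)-(1,0,0)$, up to a permutation, and this point is outside the triangle. The choice $(1,1)$ has the same sum and works for every polygon.

One is led to guess that $\sum_tk_t=d$ suffices when the $k_t$ are as equal as possible, and that every choice that works for all polyhedra dominates this balanced one. Both guesses are correct.

\section{Polyhedra and the main theorems}\label{sec:results}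

The proofs use two properties of the faces, and we take these as the definition.

\begin{definition}\label{def:polyhedron}
A \emph{polyhedron} in $\mathbb R^d$ is a set $P\subset\mathbb R^d$ together with a finite family of nonempty compact sets, called \emph{faces}, whose union is $P$. Each face $f$ comes with a dimension $\dim f\in\{0,\dots,d\}$ and an affine subspace $A_f\supseteq f$ of that dimension. Let $S_k(P)$ be the union of the faces of dimension at most $k$, let $S_k(f)$ be the union of the faces $g\subseteq f$ of dimension at most $k$, and let $\partial f$ be the topological boundary of $f$ relative to $A_f$. For every face $f$, with $i=\dim f$, we require: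
\begin{itemize}
\item[(P1)] $\partial f\subseteq S_{i-1}(f)$;
\item[(P2)] $f\cap f'\subseteq S_{i-1}(f)$ for every face $f'\ne f$ with $\dim f'=i$.
\end{itemize}
The polyhedron is \emph{$d$-dimensional} if it has a face of dimension $d$.
\end{definition}

The skeleta are compact, $S_k(g)\subseteq S_k(f)\subseteq S_k(P)$ for faces $g\subseteq f$, and $S_k(f)=f$ for $k\ge\dim f$. Moreover
\begin{equation}\label{eq:nonempty}
S_j(f)\ne\emptyset\qquad\text{for all } j\ge0 .
\end{equation}
Indeed, a face of positive dimension is a nonempty compact subset of the connected noncompact space $A_f$, so $\partial f\neq\emptyset$, and by (P1) it contains a face of lower dimension; repeating this we reach a face of dimension $0$. Faces need not be convex, connected or simply connected, and a face need not lie in a face of top dimension.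

There are two main sources of examples. A \emph{polytopal complex} is a finite family of convex polytopes, called cells, that contains the nonempty faces of its members and in which two cells are disjoint or meet in a common face. Its cells satisfy (P1), since the relative boundary of a convex polytope is the union of its proper faces. They satisfy (P2), since $f\cap f'$ is empty or a face of both cells, and $f\cap f'=f$ would make $f$ a face of $f'$ of full dimension, that is, $f=f'$. In particular a simplex with its usual faces is a polyhedron.

A subdivision of a nonconvex body into convex cells usually creates artificial edges, which make \eqref{eq:minkowski} easier to satisfy. The second source avoids them. In a finite union $P$ of convex polytopes, give a point $x$ the dimension $i$ if near $x$ the set $P$ is invariant under translations in exactly $i$ independent directions, and take the closures of the connected components of the points of dimension $i$ as the $i$-dimensional faces. For instance, in $([0,3]^2\times[0,1])\cup([1,2]^2\times[1,2])$ the visible part of the top of the lower box, a square annulus, is one face. Proposition~\ref{prop:intrinsic} shows that these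 \emph{intrinsic faces} satisfy (P1) and (P2) and have the smallest skeleta.

For integers $n\ge1$, $d\ge0$ and $1\le t\le n$ put
\[
\kappa_t(n,d)=\Bigl\lfloor\frac{d+t-1}{n}\Bigr\rfloor .
\]
These numbers are nondecreasing in $d$ and in $t$. Write $d=nq+\rho$ with $0\le\rho<n$. Then $nq\le d+t-1\le nq+2n-2$, and $d+t-1<n(q+1)$ exactly when $t\le n-\rho$. Hence
\begin{equation}\label{eq:balanced}
\bigl(\kappa_1(n,d),\dots,\kappa_n(n,d)\bigr)=(\underbrace{q,\dots,q}_{n-\rho},\underbrace{q+1,\dots,q+1}_{\rho}),\qquad\sum_t\kappa_t(n,d)=d :
\end{equation}
this is the balanced way to write $d$ as a sum of $n$ integers.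

\begin{theorem}\label{thm:edges}
Let $d\ge1$ and let $P\subset\mathbb R^d$ be a $d$-dimensional polyhedron. Every point of $P$ is the barycenter of $d$ points of $S_1(P)$; that is, \eqref{eq:minkowski} holds.
\end{theorem}

\begin{theorem}\label{thm:balanced}
Let $n\ge1$ and $d\ge0$, and let $f$ be a $d$-dimensional face of a polyhedron in a Euclidean space of any dimension. Every point of $f$ is the barycenter of points $y_1,\dots,y_n$ with $y_t\in S_{\kappa_t(n,d)}(f)$ for $t=1,\dots,n$.
\end{theorem}

\begin{theorem}\label{thm:optimal}
Let $n,d\ge1$ and let $0\le k_1\le\dots\le k_n\le d$ be integers. The following are equivalent.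
\begin{enumerate}
\item[(1)] For every $d$-dimensional polyhedron $P\subset\mathbb R^d$, every $x\in P$ is the barycenter of points $y_t\in S_{k_t}(P)$, $t=1,\dots,n$.
\item[(2)] $k_t\ge\kappa_t(n,d)$ for all $t$.
\end{enumerate}
The implication $(1)\Rightarrow(2)$ already holds if only the $d$-simplex is allowed in \textup{(1)}. In particular, in Theorem~\ref{thm:edges} no edge point can be universally replaced by a vertex, and $d$ cannot be replaced by a smaller number of points.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:edges} from Theorem~\ref{thm:balanced}]
A point $x\in P$ lies in a face $f$ of some dimension $e\le d$. Apply Theorem~\ref{thm:balanced} to $f$ with $n=d$. Since $\kappa_t(d,e)\le\lfloor(2d-1)/d\rfloor=1$, all points lie in $S_1(f)\subseteq S_1(P)$.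
\end{proof}

Theorem~\ref{thm:balanced} is stated for a face and an arbitrary number of points because in this form it can be applied to its own output. This reduces it to a prime number of points (Section~\ref{sec:reduction}). The prime case is the heart of the paper: Section~\ref{sec:two} works it out for two points in dimensions two and three, Section~\ref{sec:topology} supplies the topology and Section~\ref{sec:prime} the descent through the skeleta. Sections~\ref{sec:simplex} and~\ref{sec:intrinsic} treat optimality and intrinsic faces.

\section{Two points in dimensions two and three}\label{sec:two}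

Let $f$ be a face of dimension $d\ge1$. Identify $A_f$ with $\mathbb R^d$ so that the target point is $0$, assume that $0$ is an interior point of $f$, and write $S_j=S_j(f)$. Since $f$ may be very far from convex, we replace it by a function defined on all of $\mathbb R^d$, the \emph{depth}
\begin{equation}\label{eq:depth}
h(a)=\begin{cases}\ \ \operatorname{dist}(a,\partial f),&a\in f,\\-\operatorname{dist}(a,\partial f),&a\notin f.\end{cases}
\end{equation}
We need three properties.
\begin{itemize}
\item[(H1)] $h$ is $1$-Lipschitz. For two points on the same side this holds for any distance function. If $a\in f$ and $b\notin f$, the segment from $a$ to $b$ contains a point $c\in\partial f$, and $0\le h(a)-h(b)\le|a-c|+|c-b|=|a-b|$.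
\item[(H2)] $h(0)>0$, and $h(a)=0$ if and only if $a\in\partial f$; in that case $a\in S_{d-1}$ by (P1).
\item[(H3)] $h\le M:=\max_fh$ everywhere, and if $f$ lies in the ball of radius $R$ about $0$, then $h(a)\le R-|a|$ for $|a|>R$.
\end{itemize}

A pair of points with midpoint $0$ has the form $(a,-a)$. So the pairs are parametrized by $a\in\mathbb R^d$, and exchanging the two points is the map $a\mapsto-a$. Both points lie on $\partial f$ if and only if
\[
s(a):=h(a)+h(-a)=0\qquad\text{and}\qquad h(a)-h(-a)=0 .
\]
The two equations play different roles. The function $s$ is even, positive at $0$ and negative for $|a|>R$, so $K=s^{-1}(0)$ is a compact symmetric set that separates $0$ from infinity. The function $h(a)-h(-a)$ is odd. If $d=2$ and each ray from $0$ meets $K$ once, then $K$ is a closed curve, and on the way along $K$ from $a$ to $-a$ an odd function must vanish. For a polygon with holes or several components $K$ need not be connected, and we need a statement that survives this.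

Call a symmetric set $U\subseteq K$ \emph{labeled} if there is a continuous map $\lambda:U\to\{\pm1\}$ with $\lambda(-a)=-\lambda(a)$, that is, a continuous rule that singles out one of the two points.

\begin{quote}
\emph{Covering bound: $K$ cannot be covered by fewer than $d$ labeled open sets.}
\end{quote}

Indeed, $m$ labeled open sets and a subordinate partition of unity by even functions $\chi_i$ give an odd map $(\chi_1\lambda_1,\dots,\chi_m\lambda_m):K\to\mathbb R^m$ without zeros. If each ray from $0$ meets $K$ once, radial projection identifies $K$ with the sphere $S^{d-1}$, and $m\ge d$ follows from the Borsuk--Ulam theorem: every odd continuous map $S^{d-1}\to\mathbb R^{d-1}$ has a zero. For general $K$ the bound is the case $p=2$ of Lemma~\ref{lem:cover}. It is sharp, as the sets $\{a_i\ne0\}\subset S^{d-1}$ with the labels $\operatorname{sign}a_i$ show.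

\emph{Dimension two.} The set $U=\{a\in K:h(a)\ne h(-a)\}$ is open in $K$ and labeled by the sign of $h(a)-h(-a)$: the deeper point is singled out. One set cannot cover $K$, so there is $a\in K$ with $h(a)=h(-a)=0$, and $a,-a\in S_1$ by (H2).

\emph{Dimension three.} Now Theorem~\ref{thm:balanced} asks for $a\in S_1$ with $-a\in S_2$. Suppose that there is no such $a$. We can afford two labeled sets. The first is $U$, and it leaves uncovered the compact symmetric set $T=\{a:h(a)=h(-a)=0\}$, which is nonempty by the covering bound. For $a\in T$ both $a$ and $-a$ lie in $S_2$, so by assumption $T\cap S_1=\emptyset$. By (P2), each point of $T$ then lies in exactly one $2$-dimensional face contained in $f$. We want to tell $a$ from $-a$ by these faces, so assume that $0$ is \emph{generic}: it is not in the affine hull of any such face. Then $a$ and $-a$ never lie in the same face, since their midpoint is $0$. Number the $2$-dimensional faces contained in $f$ as $g_1,g_2,\dots$ and put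
\[
T_+=\bigcup_{i>j}\bigl(T\cap g_i\cap(-g_j)\bigr),\qquad T_-=-T_+ .
\]
These sets are closed and disjoint and their union is $T$. The set $T$ is not open in $K$, so we thicken it to $U'=\{a\in K:\operatorname{dist}(a,T_+)\ne\operatorname{dist}(a,T_-)\}$. This set is open, contains $T$, and is labeled by the sign of $\operatorname{dist}(a,T_-)-\operatorname{dist}(a,T_+)$, which is odd because $\operatorname{dist}(-a,T_\pm)=\operatorname{dist}(a,T_\mp)$. Now $U$ and $U'$ cover $K$, and $2<3$ contradicts the covering bound.

The general proof has the same parts: a covering bound, labels obtained by comparing the values of a function at the points, labels obtained from the faces that contain the points, and a thickening step.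

\section{Labels and the covering bound}\label{sec:topology}

\subsection{The space of tuples}

Fix a prime $p$ and $d\ge1$, and let $G=\mathbb Z_p$. The $p$-tuples with barycenter $0$ form the Euclidean space
\[
V=\Bigl\{x=(a_l)_{l\in\mathbb Z_p}\in(\mathbb R^d)^p:\ \sum_la_l=0\Bigr\},\qquad N:=\dim V=d(p-1)\ge1 .
\]
The group $G$ acts on $V$ by cyclic shifts, $(gx)_l=a_{l-g}$. These are linear isometries; we write $g$ also for the linear map and $g^{-1}$ for its inverse. A set $U\subseteq V$ is \emph{invariant} if $gU=U$ for all $g$, a function $s$ is invariant if $s(gx)=s(x)$, and a map $\Phi$ between sets with a $G$-action is \emph{equivariant} if $\Phi(gx)=g\Phi(x)$. An action is \emph{free} if $gx=x$ implies $g=0$.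

The action on $V\setminus\{0\}$ is free. Indeed, since $p$ is prime, the stabilizer of $x$ is $\{0\}$ or $G$, and in the second case all $a_l$ are equal with sum $0$, so $x=0$.

\begin{definition}
A \emph{label} on an invariant set $U\subseteq V$ is a continuous map $\lambda:U\to G$, with $G$ discrete, such that $\lambda(gx)=g+\lambda(x)$. A set that admits a label is \emph{labeled}.
\end{definition}

A label singles out the point $a_{\lambda(x)}$ of the tuple, and this point does not change when the tuple is shifted, since $(gx)_{g+\lambda(x)}=a_{\lambda(x)}$. For $p=2$ we have $V=\{(a,-a)\}$ and $N=d$, and we recover the notion of Section~\ref{sec:two}. An invariant subset of a labeled set is labeled. If $gx=x$ and $x$ lies in a labeled set, then $\lambda(x)=g+\lambda(x)$ and $g=0$. So labels exist only where the action is free, and this is why we take $p$ prime: with $\mathbb Z_4$, the tuple $(a,-a,a,-a)$ is fixed by the shift by $2$.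

To obtain a label it suffices to attach to each tuple any discrete datum that has no cyclic symmetry.

\begin{lemma}\label{lem:sources}
Let $U\subseteq V$ be invariant, let $X$ be a finite set with a free $G$-action, and let $\mu:U\to X$ be locally constant and equivariant. Then $U$ is labeled. The action of $G$ is free on the nonempty proper subsets $I\subset\mathbb Z_p$, where $gI=I+g$, and on the nonconstant functions $\phi$ from $\mathbb Z_p$ to a finite set, where $(g\phi)(l)=\phi(l-g)$.
\end{lemma}

\begin{proof}
Choose one element $\xi$ in each orbit of $X$ and put $\nu(g\xi)=g$. This is well defined because the action is free, and $\nu\circ\mu$ is a label. A stabilizer other than $\{0\}$ is all of $G$; a subset fixed by $G$ is empty or $\mathbb Z_p$, and a function fixed by $G$ is constant.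
\end{proof}

For two points we singled out the one with the larger value of $h$. Among $p$ values the largest may be attained several times, but unless all values are equal there is a gap somewhere in their sorted list, and the set of indices above the gap is a datum as in Lemma~\ref{lem:sources}. For a continuous function $\psi:\mathbb R^d\to\mathbb R$ and $1\le i\le p-1$ let
\[
U_i(\psi)=\Bigl\{x\in V:\ \text{there is } I\subset\mathbb Z_p \text{ with } |I|=i \text{ and } \min_{l\in I}\psi(a_l)>\max_{l\notin I}\psi(a_l)\Bigr\}.
\]

\begin{lemma}\label{lem:gaps}
The set $U_i(\psi)$ is open, invariant and labeled. If $\psi_{(1)}\ge\dots\ge\psi_{(p)}$ are the values $\psi(a_l)$ in decreasing order, then $x\notin U_i(\psi)$ if and only if $\psi_{(i)}=\psi_{(i+1)}$.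
\end{lemma}

\begin{proof}
A set $I$ as in the definition must carry the $i$ largest values, all of them larger than the remaining ones. So it exists if and only if $\psi_{(i)}>\psi_{(i+1)}$, and it is then unique; call it $I(x)$. The strict inequality persists near $x$ with the same $I$, so $U_i(\psi)$ is open and $I(x)$ is locally constant. Finally $I(gx)=I(x)+g$, and Lemma~\ref{lem:sources} applies.
\end{proof}

Labels that come from faces are defined only for tuples on a skeleton, a closed condition. The next lemma thickens such sets to open ones.

\begin{lemma}\label{lem:extend}
Let $A\subseteq K\subseteq V$ be compact invariant sets, and let $U\subseteq A$ be invariant, open in $A$ and labeled. Then there is an invariant labeled set $\widetilde U\subseteq K$, open in $K$, with $\widetilde U\supseteq U$.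
\end{lemma}

\begin{proof}
If $U=\emptyset$ take $\widetilde U=\emptyset$. Otherwise let $\lambda$ be a label and $U_g=\lambda^{-1}(g)$. These sets are disjoint and open in $A$, and $gU_{g'}=U_{g+g'}$, so all of them are nonempty. Put
\[
\widetilde U_g=\{x\in K:\operatorname{dist}(x,U_g)<\operatorname{dist}(x,A\setminus U_g)\}.
\]
This set is open in $K$, and it contains $U_g$ because $A\setminus U_g$ is closed. Since $G$ acts by isometries that preserve $A$ and $K$, we have $g\widetilde U_{g'}=\widetilde U_{g+g'}$. Suppose $x\in\widetilde U_g\cap\widetilde U_{g'}$ with $g\ne g'$. From $U_{g'}\subseteq A\setminus U_g$ and $U_g\subseteq A\setminus U_{g'}$ we get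
\[
\operatorname{dist}(x,U_g)<\operatorname{dist}(x,A\setminus U_g)\le\operatorname{dist}(x,U_{g'})<\operatorname{dist}(x,A\setminus U_{g'})\le\operatorname{dist}(x,U_g),
\]
which is absurd. So the sets $\widetilde U_g$ are disjoint, and the map equal to $g$ on $\widetilde U_g$ is a label on their union $\widetilde U$.
\end{proof}

\subsection{The degree of an equivariant map}

The set $K$ need not be a sphere, but it contains the boundary of a bounded open neighborhood of $0$, and the mapping degree is defined for any such neighborhood. Recall that for a bounded open set $\Omega\subset V$ and a continuous map $\Phi:\overline\Omega\to V$ with $0\notin\Phi(\partial\Omega)$, the degree $\deg(\Phi,\Omega)$ over the value $0$ is an integer with the following properties.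
\begin{itemize}
\item[(D1)] If $\Phi_t$, $0\le t\le1$, is a homotopy with $0\notin\Phi_t(\partial\Omega)$ for all $t$, then $\deg(\Phi_0,\Omega)=\deg(\Phi_1,\Omega)$. The straight-line homotopy qualifies if $|\Phi_1-\Phi_0|<|\Phi_0|$ on $\partial\Omega$.
\item[(D2)] If $\Phi$ has finitely many zeros and is $C^1$ with invertible derivative near each of them, then $\deg(\Phi,\Omega)=\sum_{\Phi(x)=0}\operatorname{sign}\det D\Phi(x)$. In particular a map without zeros has degree $0$.
\end{itemize}
We also use the parametric form of Sard's theorem: if $W\subseteq V$ is open and $F:W\times\mathbb R^m\to V$ is a smooth map whose derivative is surjective everywhere, then for almost every $c\in\mathbb R^m$ the map $F(\cdot,c)$ has invertible derivative at each of its zeros in $W$.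

\begin{lemma}\label{lem:degree}
Let $\Omega\subset V$ be a bounded open invariant set containing $0$, and let $\Phi:\overline\Omega\to V$ be continuous and equivariant with $0\notin\Phi(\partial\Omega)$. Then $\deg(\Phi,\Omega)\equiv1\pmod p$.
\end{lemma}

For $p=2$ this says that odd maps have odd degree. The idea is that zeros other than $0$ come in orbits of $p$ points with equal signs. To count them by (D2) we must make them nondegenerate without losing equivariance. The usual device, adding a small generic constant vector, is not available, because the only invariant vector is $0$. We therefore perturb by equivariant bump maps. These need a free orbit, so the origin is treated separately, by making the map the identity there.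

\begin{proof}
\emph{Step 1: the origin.} Choose $\sigma>0$ with $\{|x|\le2\sigma\}\subset\Omega$, and a continuous function $\chi:[0,\infty)\to[0,1]$ that is $1$ on $[0,\sigma]$ and $0$ on $[2\sigma,\infty)$. The map $\Psi(x)=\chi(|x|)\,x+(1-\chi(|x|))\,\Phi(x)$ is equivariant, equals $x$ for $|x|\le\sigma$, and equals $\Phi$ on $\partial\Omega$. By (D1) it has the same degree as $\Phi$. Fix $\varepsilon>0$ with $2\varepsilon<\min(\sigma/2,\min_{\partial\Omega}|\Psi|)$.

\emph{Step 2: smoothing.} By the Weierstrass approximation theorem there is a polynomial map $Q:V\to V$ with $|Q-\Psi|<\varepsilon$ on $\overline\Omega$. The average $\Theta_0(x)=\frac1p\sum_gg^{-1}Q(gx)$ is equivariant. Since $|g^{-1}Q(gx)-\Psi(x)|=|Q(gx)-\Psi(gx)|<\varepsilon$, also $|\Theta_0-\Psi|<\varepsilon$ on $\overline\Omega$.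

\emph{Step 3: nondegenerate zeros.} Let $C=\{x\in\overline\Omega:|x|\ge\sigma\}$, a compact invariant set. For $y\in C$ the points $gy$ are distinct, so a small ball $B$ about $y$ is disjoint from the balls $gB$, $g\ne0$. Let $\theta\ge0$ be a smooth function with compact support in $B$ and $\theta(y)>0$. For $v\in V$ put
\[
\beta(x)=\sum_{g\in G}\theta(g^{-1}x)\,gv .
\]
This map is smooth and bounded, it is equivariant by a shift of the summation index, and on $B$ it equals $\theta(x)v$ because $\theta(g^{-1}x)=0$ for $x\notin gB$. As $v$ runs through a basis of $V$, the values $\beta(x)$ span $V$ at every point of the open set $\{\theta>0\}\ni y$. Finitely many such open sets cover $C$; let $W$ be their union and $\beta_1,\dots,\beta_m$ the corresponding maps. The map $F(x,c)=\Theta_0(x)+\sum_\alpha c_\alpha\beta_\alpha(x)$ on $W\times\mathbb R^m$ has surjective derivative already in the variables $c$. So there is $c$ such that the equivariant map $\Theta=\Theta_0+\sum_\alpha c_\alpha\beta_\alpha$ has invertible derivative at its zeros in $W$, and $c$ can be taken so small that $|\Theta-\Psi|<2\varepsilon$ on $\overline\Omega$.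

\emph{Step 4: counting.} Let $\eta:[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\sigma/2]$ and $1$ on $[\sigma,\infty)$, and put $\Psi_1(x)=\Psi(x)+\eta(|x|)(\Theta(x)-\Psi(x))$. On $\partial\Omega$ we have $|\Psi_1-\Psi|<2\varepsilon<|\Psi|$, so $\Psi_1$ has no zero there and $\deg(\Psi_1,\Omega)=\deg(\Psi,\Omega)$. For $|x|\le\sigma/2$ we have $\Psi_1(x)=x$; the zero at the origin contributes $+1$. For $\sigma/2<|x|\le\sigma$ we have $|\Psi_1(x)|\ge|x|-2\varepsilon>0$. On $C$ we have $\Psi_1=\Theta$, so the remaining zeros are the zeros of $\Theta$ in $C$, and they lie in the open set $\Omega\cap\{|x|>\sigma\}$. They are isolated by the inverse function theorem and form a compact set, so they are finite in number, and $G$ permutes them freely. Differentiating $\Theta(gx)=g\Theta(x)$ gives $D\Theta(gx)=g\,D\Theta(x)\,g^{-1}$, so $\det D\Theta$ is constant on orbits. Each orbit contributes $\pm p$ to the sum in (D2).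
\end{proof}

\subsection{The covering bound}

\begin{lemma}\label{lem:cover}
Let $s:V\to\mathbb R$ be continuous and invariant, with $s(0)>0$ and $s<0$ outside some ball, and let $K=s^{-1}(0)$. If $K$ is covered by $m$ invariant labeled sets that are open in $K$, then $m\ge N$.
\end{lemma}

As in Section~\ref{sec:two}, a labeled cover yields an equivariant map without zeros: on the $i$-th set, move a fixed vector $v_i$ by the label, and add up with a partition of unity. For $p=2$ the vectors $\pm v_i$ stay on one line and any independent vectors will do. For odd $p$ we must ask that every choice of one vector from each orbit be independent. If $m<N$, the map takes values in finitely many proper subspaces, so it misses a whole ray, and such a map has degree $0$.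

\begin{proof}
The set $K$ is compact and invariant, and it is nonempty because $s$ changes sign along every ray from $0$. Suppose that $U_1,\dots,U_m$ with labels $\lambda_i$ cover $K$ and $1\le m\le N-1$. Take a continuous partition of unity on $K$ whose $i$-th function has support in $U_i$, and average each function over $G$. This gives invariant functions $\chi_i\ge0$ with $\sum_i\chi_i=1$ and $\operatorname{supp}\chi_i\subseteq U_i$, since $U_i$ is invariant.

Choose $v_1,\dots,v_m\in V$ such that $g_1v_1,\dots,g_mv_m$ are linearly independent for every $(g_1,\dots,g_m)\in G^m$. This can be done successively: $v_i$ has to avoid the finitely many subspaces $g_i^{-1}\operatorname{span}(g_1v_1,\dots,g_{i-1}v_{i-1})$, of dimension $i-1<N$. Define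
\[
\varphi(x)=\sum_{i:\,x\in U_i}\chi_i(x)\,\lambda_i(x)v_i\qquad(x\in K),
\]
where $\lambda_i(x)v_i$ is the image of $v_i$ under the group element $\lambda_i(x)$. The $i$-th term is continuous on $U_i$ and vanishes off the closed set $\operatorname{supp}\chi_i\subseteq U_i$, so $\varphi$ is continuous. It is equivariant because $\lambda_i(gx)v_i=g(\lambda_i(x)v_i)$. It has no zero, being a nontrivial combination of independent vectors. Its values lie in the union $H$ of the finitely many subspaces $\operatorname{span}(g_1v_1,\dots,g_mv_m)$, each of dimension $m<N$. Extend $\varphi$ to a continuous map $\Phi_0:V\to V$ by Tietze's theorem and put $\Phi(x)=\frac1p\sum_gg^{-1}\Phi_0(gx)$. Then $\Phi$ is equivariant and equals $\varphi$ on $K$.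

The set $\Omega=\{s>0\}$ is bounded, open and invariant, it contains $0$, and $\partial\Omega\subseteq K$. By Lemma~\ref{lem:degree}, $\deg(\Phi,\Omega)\equiv1\pmod p$. Choose $e\in V\setminus H$. For $\tau>0$ we have $\tau e\notin H$, and $\varphi$ has no zero, so $\Phi-\tau e$ has no zero on $\partial\Omega$ for any $\tau\ge0$. By (D1), $\deg(\Phi,\Omega)=\deg(\Phi-\tau e,\Omega)$ for all $\tau\ge0$. For $\tau|e|>\max_{\overline\Omega}|\Phi|$ the map $\Phi-\tau e$ has no zero in $\overline\Omega$, so this degree is $0$, a contradiction.
\end{proof}

\section{A prime number of points}\label{sec:prime}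

\begin{proposition}\label{prop:prime}
Let $p$ be a prime, $d\ge2$, $k=\lceil d/p\rceil$ and $r=pk-d$, so that $0\le r\le p-1$. Let $f$ be a $d$-dimensional face, with $A_f$ identified with $\mathbb R^d$. Suppose that $0$ is an interior point of $f$ and that $0$ is not in the affine hull of any face $g\subseteq f$ with $\dim g<d$. Then there are points $a_l\in S_k(f)$, $l\in\mathbb Z_p$, with $\sum_la_l=0$, at least $r$ of which lie in $S_{k-1}(f)$.
\end{proposition}

The proof is a budget. If the proposition fails, we may spend $N-1=pd-d-1$ labeled sets. The $p-1$ sets $U_i(h)$ cover every tuple of $K$ except those with all points on $\partial f$. From there we descend one skeleton at a time. In Section~\ref{sec:two} the points of $T$ stayed off the next skeleton by assumption, so their faces were well defined. In general some points of a tuple in $S_j$ may lie in $S_{j-1}$, where the face is ambiguous. So we compare the distances of the points to $S_{j-1}$. If these are not all equal, there is a gap; if they are equal and positive, the faces give a label; if they are all zero, the tuple has moved down one level. Each level costs $(p-1)+1=p$ sets. On reaching level $k$ exactly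 $r$ sets are left, and they push $r$ of the points one level further. For $d=p=3$, the first case of the conjecture beyond the plane, $N=6$, $k=1$, $r=0$, and we spend two sets to reach $\partial f$ and three to descend from $S_2$ to $S_1$.

\begin{proof}
Since $d\ge2$, we have $1\le k\le\lceil d/2\rceil\le d-1$. Write $S_j=S_j(f)$ and $\delta_j(a)=\operatorname{dist}(a,S_j)$ for $j\ge0$. This is a continuous function by \eqref{eq:nonempty}, and its zero set is the closed set $S_j$. Let $h$ be the depth \eqref{eq:depth} and put $s(x)=\sum_lh(a_l)$ for $x\in V$. The function $s$ is continuous and invariant, and $s(0)=p\,h(0)>0$. Every $x$ has a coordinate with $|a_l|\ge|x|/\sqrt p$, so by (H3)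
\[
s(x)\le(p-1)M+R-|x|/\sqrt p\qquad\text{if } |x|>R\sqrt p ,
\]
and $s<0$ outside a ball. Thus Lemma~\ref{lem:cover} applies to $K=s^{-1}(0)$. For $0\le j\le d-1$ let
\[
T_j=\{x\in K:\ a_l\in S_j\text{ for all }l\},
\]
a compact invariant set, and for $1\le j\le d-1$ let
\[
L_j=\{x\in T_j:\ a_l\notin S_{j-1}\text{ for all }l\},
\]
which is invariant and open in $T_j$.

\emph{The sets $L_j$ are labeled.} By (P2), two distinct $j$-dimensional faces $g,g'\subseteq f$ meet only in $S_{j-1}(g)\subseteq S_{j-1}$. So the finitely many sets $g\setminus S_{j-1}$, with $g\subseteq f$ and $\dim g=j$, are disjoint. They cover $S_j\setminus S_{j-1}$ and are closed in it, hence also open in it. For $x\in L_j$ let $\phi_x(l)$ be the $j$-dimensional face in $f$ that contains $a_l$. Then $x\mapsto\phi_x$ is locally constant and $\phi_{gx}(l)=\phi_x(l-g)$. The function $\phi_x$ is not constant: if all $a_l$ were in one face of dimension $j<d$, its affine hull would contain $\frac1p\sum_la_l=0$. By Lemma~\ref{lem:sources}, $L_j$ is labeled, and Lemma~\ref{lem:extend} with $A=T_j$ gives an invariant labeled set $\widetilde L_j\supseteq L_j$ that is open in $K$.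

Suppose that the proposition fails. Then every $x\in T_k$ has at most $r-1$ coordinates in $S_{k-1}$; for $r=0$ this means $T_k=\emptyset$. We cover $K$ in three steps. The sets $U_i(\cdot)$ below are intersected with $K$; they are labeled by Lemma~\ref{lem:gaps}.

\emph{Step 1: $p-1$ sets cover $K\setminus T_{d-1}$.} Take $U_i(h)$ for $1\le i\le p-1$. If $x\in K$ is in none of them, all values $h(a_l)$ are equal. Their sum is $0$, so all are $0$, and $x\in T_{d-1}$ by (H2).

\emph{Step 2: for each $j$ with $k+1\le j\le d-1$, $p$ sets cover $T_j\setminus T_{j-1}$.} Take $U_i(\delta_{j-1})$ for $1\le i\le p-1$, and $\widetilde L_j$. If $x\in T_j$ is in none of the first $p-1$ sets, all values $\delta_{j-1}(a_l)$ are equal. If the common value is positive, $x\in L_j$. If it is $0$, $x\in T_{j-1}$.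

\emph{Step 3: $r$ sets cover $T_k$.} For $r=0$ there is nothing to cover. For $r\ge1$ take the $r-1$ sets $U_i(\delta_{k-1})$ with $p-r+1\le i\le p-1$, and $\widetilde L_k$. If $x\in T_k$ is in none of the first $r-1$ sets, then by Lemma~\ref{lem:gaps} the $r$ smallest of the values $\delta_{k-1}(a_l)$ are equal. They cannot be $0$, since at most $r-1$ coordinates lie in $S_{k-1}$. So the smallest value is positive and $x\in L_k$.

A point of $K$ that is not covered in Step~1 lies in $T_{d-1}$; let $j$ be the least index in $\{k,\dots,d-1\}$ with $x\in T_j$. It is then covered in Step~2 if $j>k$ and in Step~3 if $j=k$. The number of sets is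
\[
(p-1)+p(d-1-k)+r=pd-(pk-r)-1=pd-d-1=N-1 ,
\]
which contradicts Lemma~\ref{lem:cover}.
\end{proof}

\begin{remark}
Property (P1) enters through (H2) and \eqref{eq:nonempty}; without it a cube could be declared to be its own only face, with empty $1$-skeleton. Property (P2) and the genericity of $0$ are used only for the label on $L_j$. Boundedness gives (H3) and \eqref{eq:nonempty}; a half-space in $\mathbb R^3$, whose faces are itself and a plane, satisfies (P1) and (P2) and has no edges. Convexity and connectedness are not used.
\end{remark}

\begin{remark}
Step 3 is needed for Theorem~\ref{thm:balanced} but not for Theorem~\ref{thm:edges}. Steps 1 and 2 use $N-1-r$ sets and show that $T_k\ne\emptyset$. The weaker statement that all $n$ points lie in $S_{\lceil d/n\rceil}(f)$ passes through the reductions of the next section, because $\lceil\lceil d/n_1\rceil/n_2\rceil=\lceil d/(n_1n_2)\rceil$, and it implies Theorem~\ref{thm:edges}.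
\end{remark}

\section{Proof of Theorem~\ref{thm:balanced}}\label{sec:reduction}

Let $B(n,d)$ be the assertion of Theorem~\ref{thm:balanced} for given $n$ and $d$ and all $d$-dimensional faces, and let $B(n)$ be the assertion that $B(n,d)$ holds for all $d\ge0$. We use the following consequence of monotonicity: if $g\subseteq f$ are faces and $\dim g\le e$, then
\begin{equation}\label{eq:monotone}
S_{\kappa_t(n,\dim g)}(g)\subseteq S_{\kappa_t(n,e)}(f)\qquad(1\le t\le n).
\end{equation}

\begin{lemma}\label{lem:product}
If $B(n_1)$ and $B(n_2)$ hold, then $B(n_1n_2)$ holds.
\end{lemma}

\begin{proof}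
Let $x\in f$ with $\dim f=d$. By $B(n_1,d)$, $x$ is the barycenter of points $y_i\in S_{e_i}(f)$ with $e_i=\kappa_i(n_1,d)$, $1\le i\le n_1$. Each $y_i$ lies in a face $g_i\subseteq f$ with $\dim g_i\le e_i$. By $B(n_2,\dim g_i)$ and \eqref{eq:monotone}, $y_i$ is the barycenter of points $z_{i,u}\in S_{\kappa_u(n_2,e_i)}(f)$, $1\le u\le n_2$. Then $x=\frac1{n_1}\sum_i\frac1{n_2}\sum_uz_{i,u}$ is the barycenter of the $n_1n_2$ points $z_{i,u}$.

For real $\zeta$ and an integer $m\ge1$ we have $\lfloor\lfloor\zeta\rfloor/m\rfloor=\lfloor\zeta/m\rfloor$, since an integer $j$ satisfies $jm\le\lfloor\zeta\rfloor$ if and only if $jm\le\zeta$. Therefore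
\[
\kappa_u(n_2,e_i)=\biggl\lfloor\frac1{n_2}\Bigl\lfloor\frac{d+i-1+n_1(u-1)}{n_1}\Bigr\rfloor\biggr\rfloor=\Bigl\lfloor\frac{d+t-1}{n_1n_2}\Bigr\rfloor=\kappa_t(n_1n_2,d)
\]
with $t=i+n_1(u-1)$. By division with remainder, $(i,u)\mapsto t$ is a bijection onto $\{1,\dots,n_1n_2\}$.
\end{proof}

For $n=1$ we have $\kappa_1(1,d)=d$, and $y_1=x$ proves $B(1)$. By Lemma~\ref{lem:product} and induction on the number of prime factors, it remains to prove $B(p)$ for a prime $p$. We use induction on $d$. Let $x\in f$, $\dim f=d$.

If $d=0$, then $f=S_0(f)$, and we take all $y_t=x$.

Let $d\ge1$ and $x\in\partial f$. Such a point need not be a limit of interior points, so we treat it in a smaller face. By (P1), $x$ lies in a face $g\subseteq f$ with $\dim g<d$, and $B(p,\dim g)$ together with \eqref{eq:monotone} gives the claim. From now on $x$ is an interior point of $f$ in $A_f$.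

Let $d=1$. By \eqref{eq:balanced}, $\kappa_t=0$ for $t<p$ and $\kappa_p=1$. The connected component of the compact set $f\subset A_f\cong\mathbb R$ that contains $x$ is a segment $[a,b]$ with $a<x<b$. Its endpoints are not interior points of $f$, so $a,b\in\partial f\subseteq S_0(f)$. Identify $[a,b]$ affinely with $[0,1]$ and apply \eqref{eq:segment} to $\theta=px$: this gives $p-1$ points in $\{a,b\}$ and one point in $[a,b]\subseteq f=S_1(f)$ with barycenter $x$.

Let $d\ge2$, and let $k$ and $r$ be as in Proposition~\ref{prop:prime}. From $d+t-1=pk+(t-1-r)$ and $-p<t-1-r<p$ we get $\kappa_t(p,d)=k-1$ for $t\le r$ and $\kappa_t(p,d)=k$ for $t>r$. Call a point of $A_f$ \emph{generic} if it is not in the affine hull of any face $g\subseteq f$ with $\dim g<d$. If $x$ is generic, translate it to $0$, apply Proposition~\ref{prop:prime}, and number the points so that $y_1,\dots,y_r\in S_{k-1}(f)$. If $x$ is not generic, note that the affine hull of each such $g$ lies in $A_g\cap A_f$ and so is a proper affine subspace of $A_f$. There are finitely many of them, so $x$ is a limit of generic interior points. Each of these is the barycenter of a tuple in the compact set $\prod_tS_{\kappa_t(p,d)}(f)$,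 and a convergent subsequence of the tuples has a limit in this set with barycenter $x$.

This proves Theorem~\ref{thm:balanced}, and with it Theorem~\ref{thm:edges}. \qed

\section{The simplex and optimality}\label{sec:simplex}

Let $\Delta$ be a $d$-simplex with barycentric coordinates indexed by $0,\dots,d$. Its points are the nonnegative vectors with coordinate sum $1$, and a point of $S_k(\Delta)$ has at most $k+1$ nonzero coordinates. If $x=\frac1n(c_0,\dots,c_d)$ is the barycenter of $y_1,\dots,y_n\in\Delta$, then $\sum_ty_t=(c_0,\dots,c_d)$, so for each $i$ the $i$-th coordinates of the $y_t$ have sum $c_i$, and each of them is at most $c_i$. A point on a low skeleton must therefore collect total mass $1$ from few coordinates of limited capacity $c_i$. There are two ways to obstruct this. If the capacities are all equal, as for the triangle in Section~\ref{sec:problem}, a point with too few coordinates cannot collect enough. If all capacities but $c_0$ are small, many points are forced to draw on $c_0$ and exhaust it. For example, let $d=2$, $n=3$ and $(k_1,k_2,k_3)=(0,0,2)$, which passes the dimension count. For $c=(\frac32,\frac34,\frac34)$ both $y_1$ and $y_2$ must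 be the vertex $(1,0,0)$, which would require $c_0\ge2$.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
$(2)\Rightarrow(1)$. A point $x\in P$ lies in a face $f$ of dimension $e\le d$. Theorem~\ref{thm:balanced} gives points $y_t\in S_{\kappa_t(n,e)}(f)\subseteq S_{k_t}(P)$, since $\kappa_t(n,e)\le\kappa_t(n,d)\le k_t$.

$(1)\Rightarrow(2)$ for $P=\Delta$. Write $d=nq+\rho$ with $0\le\rho<n$, and suppose $k_t<\kappa_t(n,d)$ for some $t$. By \eqref{eq:balanced} and the monotonicity of the $k_t$, one of two cases occurs. If $t\le n-\rho$, then (a) $k_1\le q-1$. If $t>n-\rho$, then (b) $\rho\ge1$ and $k_1,\dots,k_m\le q$ for $m=n-\rho+1$. In each case we give a point $x$ for which (1) fails.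

(a) Let $c_i=n/(d+1)$ for all $i$. The point $y_1$ has at most $q$ nonzero coordinates, so its coordinate sum is at most $qn/(d+1)\le d/(d+1)<1$, a contradiction.

(b) Put $\gamma=\rho(q+1)-q$. Then $\gamma\ge1$ and $(\rho-1)(q+1)=\gamma-1<\gamma$, so there is $\beta$ with
\[
0\le\frac{\rho-1}{\gamma}<\beta<\frac1{q+1}.
\]
Let $c_1=\dots=c_d=\beta$ and $c_0=n-d\beta$. Since $d<n(q+1)$, we have $d\beta<n$ and $c_0>0$; also $\sum_ic_i=n$, so $x\in\Delta$. Let $t\le m$. The point $y_t$ has at most $q+1$ nonzero coordinates. If its $0$-th coordinate were zero, its coordinate sum would be at most $(q+1)\beta<1$. So the $0$-th coordinate is nonzero, at most $q$ others are nonzero, and the $0$-th coordinate is at least $1-q\beta$. Summing over $t\le m$ gives $m(1-q\beta)\le n-d\beta$, that is, $\beta(d-qm)\le n-m=\rho-1$. But $d-qm=nq+\rho-q(n-\rho+1)=\gamma$, so $\beta\le(\rho-1)/\gamma$, a contradiction.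

For the last sentence of the theorem, note that $\kappa_1(d,d)=1$, so for $n=d$ condition (2) forces $k_1\ge1$. If all $k_t=1$, condition (2) for $t=n$ reads $\lceil d/n\rceil\le1$, that is, $n\ge d$.
\end{proof}

\section{Intrinsic faces}\label{sec:intrinsic}

Let $P=Q_1\cup\dots\cup Q_J\subset\mathbb R^d$ be a finite union of convex polytopes, each given by finitely many inequalities $\ell(y)\le b$ with $\ell\ne0$ linear. An inequality is \emph{tight} at $x$ if $\ell(x)=b$. Let $B(x,\varepsilon)$ denote the open ball.

For $x\in P$ choose $\varepsilon(x)>0$ smaller than the distances from $x$ to all $Q_j\not\ni x$ and to all hyperplanes $\{\ell=b\}$ that do not contain $x$. In $B(x,\varepsilon(x))$ a polytope $Q_j\ni x$ coincides with $x+C_{x,j}$, where $C_{x,j}$ is the cone defined by $\ell(u)\le0$ for the inequalities of $Q_j$ that are tight at $x$. The \emph{local cone} $C_x=\bigcup_{Q_j\ni x}C_{x,j}$ contains $0$, is invariant under multiplication by positive numbers, and satisfies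
\begin{equation}\label{eq:cone}
P\cap B(x,\varepsilon(x))=(x+C_x)\cap B(x,\varepsilon(x)).
\end{equation}
Hence $u\in C_x$ if and only if $x+tu\in P$ for all small $t>0$, which shows that $C_x$ depends only on $P$ and $x$. Put
\[
L(x)=\{u:\ C_x+\tau u=C_x\text{ for all }\tau\in\mathbb R\},\qquad\Sigma_i=\{x\in P:\dim L(x)=i\}.
\]
The set $L(x)$ is a linear subspace, and $L(x)\subseteq C_x$ because $0\in C_x$. To prove $u\in L(x)$ it suffices to show $C_x+\tau u\subseteq C_x$ for all $\tau$; the case $-\tau$ gives the reverse inclusion.

Group the points of $\mathbb R^d$ by the signs of $\ell(y)-b$ for all the inequalities. This partitions $\mathbb R^d$ into finitely many convex sets. The signs at $x$ determine which $Q_j$ contain $x$ and which inequalities are tight, hence $C_x$. So each $\Sigma_i$ is a union of finitely many convex sets and has finitely many connected components. The \emph{intrinsic $i$-dimensional faces} of $P$ are the closures of the components of $\Sigma_i$.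

\begin{proposition}\label{prop:intrinsic}
Let $P\subset\mathbb R^d$ be a finite union of convex polytopes.
\begin{enumerate}
\item[(a)] With its intrinsic faces $f$, and $A_f$ the affine hull of $f$, $P$ is a polyhedron in the sense of Definition~\ref{def:polyhedron}.
\item[(b)] $S_k(P)=\bigcup_{i\le k}\Sigma_i$ for all $k$, and $S_{d-1}(P)$ is the boundary of $P$.
\item[(c)] If $P$ is the union of the cells of a polytopal complex, then $S_k(P)$ is contained in the $k$-skeleton of the complex, for all $k$.
\end{enumerate}
\end{proposition}

By (a), Theorem~\ref{thm:edges} holds for the intrinsic edges, and by (c) this implies it for the edges of every subdivision. The proof rests on one observation: near $x$, the space $L$ can only grow, and it grows by the direction in which one moves away from $x$.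

\begin{lemma}\label{lem:grow}
Let $x\in P$ and $y=x+v\in P$ with $|v|<\varepsilon(x)$. Then $L(y)\supseteq L(x)+\mathbb Rv$, and $C_y=C_x$ if $v\in L(x)$. Consequently, if $x\in\Sigma_i$, then
\begin{equation}\label{eq:flat}
\Sigma_i\cap B(x,\varepsilon(x))=(x+L(x))\cap B(x,\varepsilon(x)),
\end{equation}
and $L(y)=L(x)$ for all $y$ in this set.
\end{lemma}

\begin{proof}
By \eqref{eq:cone}, $w\in C_y$ if and only if $v+tw\in C_x$ for all small $t>0$. Let $w\in C_y$. If $u\in L(x)$, then $v+t(w+u)=(v+tw)+tu\in C_x$ for small $t>0$, so $w+u\in C_y$; hence $L(x)\subseteq L(y)$. If $\tau\in\mathbb R$, then for small $t>0$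
\[
v+t(w+\tau v)=(1+t\tau)\Bigl(v+\frac{t}{1+t\tau}\,w\Bigr)\in C_x ,
\]
so $w+\tau v\in C_y$; hence $v\in L(y)$. If $v\in L(x)$, then $v+tw\in C_x$ is equivalent to $tw\in C_x$ and so to $w\in C_x$; hence $C_y=C_x$.

Let $x\in\Sigma_i$. If $y=x+v$ is in the left side of \eqref{eq:flat}, then $L(y)\supseteq L(x)+\mathbb Rv$ and $\dim L(y)=\dim L(x)$ force $v\in L(x)$. If $v\in L(x)$ and $|v|<\varepsilon(x)$, then $v\in C_x$, so $y\in P$, and $C_y=C_x$ gives $L(y)=L(x)$ and $y\in\Sigma_i$.
\end{proof}

\begin{lemma}\label{lem:component}
Each component $c$ of $\Sigma_i$ is an open subset of an $i$-dimensional affine subspace $A_c$, and $\overline c\cap\Sigma_i=c$.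
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:grow}, $L$ is locally constant on $\Sigma_i$, so it has a constant value $L_c$ on the connected set $c$. By \eqref{eq:flat}, the projection $c\to\mathbb R^d/L_c$ is locally constant, hence constant, so $c$ lies in one affine subspace $A_c$ with direction space $L_c$. For $x\in c$ the right side of \eqref{eq:flat} is a connected subset of $\Sigma_i$ that contains $x$, so it lies in $c$; thus $c$ is open in $A_c$. Finally, components are closed in $\Sigma_i$.
\end{proof}

So the face $\overline c$ is a nonempty compact subset of $P$ with affine hull $A_c$. Its dimension $i$ is determined by the set $\overline c$, and so is $c=\overline c\cap\Sigma_i$. The delicate point in (P1) is that a boundary point of $\overline c$ must lie in a lower face that is \emph{entirely contained} in $\overline c$. This holds because $c$ can be slid along the directions of the lower face.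

\begin{lemma}\label{lem:frontier}
Let $c$ be a component of $\Sigma_i$ and $y\in\overline c\setminus c$. Then $y\in\Sigma_{i'}$ with $i'<i$, and the component $c'$ of $\Sigma_{i'}$ that contains $y$ satisfies $\overline{c'}\subseteq\overline c$.
\end{lemma}

\begin{proof}
Points $z\in c$ near $y$ satisfy $L(z)\supseteq L(y)$ by Lemma~\ref{lem:grow}, so $i'=\dim L(y)\le i$. By Lemma~\ref{lem:component}, $y\notin\Sigma_i$, so $i'<i$. The set $c'\cap\overline c$ is nonempty and closed in the connected set $c'$. We show that it is open in $c'$; then $c'\subseteq\overline c$ and the lemma follows.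

Let $y_1\in c'\cap\overline c$, $\varepsilon=\varepsilon(y_1)$ and $u\in L(y_1)$ with $|u|<\varepsilon/2$. Let $z\in c$ with $|z-y_1|<\varepsilon/2$, and let $0\le\tau\le1$. The point $z+\tau u$ lies in $B(y_1,\varepsilon)$, and $z+\tau u-y_1\in C_{y_1}+\tau u=C_{y_1}$, so $z+\tau u\in P$ by \eqref{eq:cone}. Moreover, $w\in C_{z+\tau u}$ if and only if $z-y_1+\tau u+tw\in C_{y_1}$ for all small $t>0$. Since $C_{y_1}$ is invariant under translation by $\tau u$, this condition does not depend on $\tau$, and $C_{z+\tau u}=C_z$. So the segment from $z$ to $z+u$ lies in $\Sigma_i$, hence in $c$. Letting $z\to y_1$ within $c$, we get $y_1+u\in\overline c$. By \eqref{eq:flat} at $y_1$, every point of $c'\cap B(y_1,\varepsilon/2)$ has the form $y_1+u$.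
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:intrinsic}]
(a) There are finitely many faces, and they cover $P$ because the sets $\Sigma_i$ do. Let $c$ be a component of $\Sigma_i$. By Lemma~\ref{lem:frontier}, $\overline c\setminus c\subseteq S_{i-1}(\overline c)$. Since $c$ is open in $A_c$, the boundary of $\overline c$ relative to $A_c$ is contained in $\overline c\setminus c$, which gives (P1). Let $c'\ne c$ be another component of $\Sigma_i$ and $y\in\overline c\cap\overline{c'}$. If $y\in c$, then $y\in\overline{c'}\cap\Sigma_i=c'$, although $c\cap c'=\emptyset$. So $y\in\overline c\setminus c$, which gives (P2).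

(b) Each point of $\Sigma_i$ lies in an $i$-dimensional face, and by Lemma~\ref{lem:frontier} an $i$-dimensional face lies in $\bigcup_{i'\le i}\Sigma_{i'}$. This is the first claim. Since $L(x)\subseteq C_x$, we have $\dim L(x)=d$ if and only if $C_x=\mathbb R^d$, and by \eqref{eq:cone} this holds if and only if $x$ is an interior point of $P$. So $S_{d-1}(P)=P\setminus\Sigma_d$ is the boundary of the closed set $P$.

(c) Let $x\in S_k(P)$, and let $Z$ be a cell that contains $x$ in its relative interior, $\dim Z=j$. Compute $C_x$ from the cells of the complex in place of the $Q_j$. If a cell $Y$ contains $x$, then $Y\cap Z$ is a face of $Z$ that contains a relative interior point of $Z$, so $Z\subseteq Y$. An inequality $\ell(y)\le b$ of $Y$ that is tight at $x$ holds on $Z$ with equality at a relative interior point, so $\ell$ is constant on $Z$ and vanishes on the direction space of the affine hull of $Z$. Hence the cone of $Y$ at $x$ is invariant under translations by this $j$-dimensional space, and so is the union $C_x$ of these cones. Thus $j\le\dim L(x)\le k$ by (b), and $x$ lies in the $k$-skeleton of the complex.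
\end{proof}

\begin{thebibliography}{1}

\bibitem{barba}
Luis Barba, Otfried Cheong, Michael Gene Dobbins, Rudolf Fleischer, Akitoshi Kawamura, Matias Korman, Yoshio Okamoto, Janos Pach, Yuan Tang, Takeshi Tokuyama, Sander Verdonschot,
\emph{Weight Balancing on Boundaries},
arXiv:1511.04123 (2015).

\end{thebibliography}
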